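\title{Sylvester rank functions on stably finite rings}

\begin{abstract}
We prove that a nonzero unital ring has a Sylvester rank function if and only if no identity matrix over it factors through a smaller identity matrix. In particular, every nonzero stably finite ring has a Sylvester rank function. The same method gives a formula for the smallest rank that a given matrix can have, and shows that every state on the finitely generated projective modules is the restriction of a Sylvester rank function. The proof combines the Hahn--Banach theorem with a lemma on block triangular matrices: if an identity matrix factors through $A\oplus B$, then it factors, asymptotically, through every block triangular matrix with diagonal blocks $A$ and $B$.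
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are unital and ring homomorphisms preserve $1$. For a ring $R$ let $M(R)$ be the set of all rectangular matrices over $R$ of finite size, with at least one row and one column. We write $A\oplus B=\left(\begin{smallmatrix}A&0\\0&B\end{smallmatrix}\right)$ and $A^{\oplus s}$ for the $s$-fold sum; empty summands such as $A^{\oplus 0}$ and $I_0$ are omitted.

\begin{definition}\label{def:rank}
Let $R$ be a nonzero ring. A \emph{Sylvester matrix rank function}, briefly a \emph{Sylvester rank function} or \emph{rank function}, for $R$ is a function $\mathrm{rk}\colon M(R)\to\mathbb{R}_{\ge0}$ such that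
\begin{itemize}
\item[(R1)] $\mathrm{rk}(A)=0$ for every zero matrix $A$, and $\mathrm{rk}(1)=1$ for the $1\times1$ identity matrix;
\item[(R2)] $\mathrm{rk}(AB)\le\min\{\mathrm{rk}(A),\mathrm{rk}(B)\}$ whenever $AB$ is defined;
\item[(R3)] $\mathrm{rk}(A\oplus B)=\mathrm{rk}(A)+\mathrm{rk}(B)$;
\item[(R4)] $\mathrm{rk}\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)\ge\mathrm{rk}(A)+\mathrm{rk}(B)$ whenever the block matrix is defined.
\end{itemize}
\end{definition}

The model is the usual rank over a division ring $D$. Reading a matrix over $M_n(D)$ as a matrix over $D$ and dividing its rank by $n$ gives a rank function for $M_n(D)$. Rank functions pull back along ring homomorphisms, so every ring that maps to some $M_n(D)$ has one; this covers every nonzero commutative ring, which maps onto a residue field. Convex combinations of rank functions are rank functions. So the values need not be integers, and a ring may have many rank functions.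

By a theorem of Malcolmson, rank functions correspond to \emph{Sylvester module rank functions}. These are the functions $\dim$ from the class of finitely presented left $R$-modules to $\mathbb{R}_{\ge0}$ with $\dim(0)=0$, $\dim(R)=1$, $\dim(\mathcal{M}_1\oplus\mathcal{M}_2)=\dim(\mathcal{M}_1)+\dim(\mathcal{M}_2)$, and $\dim(\mathcal{M}_3)\le\dim(\mathcal{M}_2)\le\dim(\mathcal{M}_1)+\dim(\mathcal{M}_3)$ for every exact sequence $\mathcal{M}_1\to\mathcal{M}_2\to\mathcal{M}_3\to0$. The correspondence is $\mathrm{rk}(A)=m-\dim(R^m/R^nA)$ for an $n\times m$ matrix $A$. Thus a rank function is a dimension theory for finitely presented modules. We work with matrices throughout and do not use this correspondence.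

Which rings have a rank function? There is one evident obstruction. For $A,B\in M(R)$ write
\[
A\le B\quad\text{if}\quad A=XBY\ \text{ for some matrices }X,Y\text{ over }R ,
\]
and say that $A$ \emph{factors through} $B$. Axiom (R2) is equivalent to
\begin{equation}\label{eq:monotone}
A\le B\ \Longrightarrow\ \mathrm{rk}(A)\le\mathrm{rk}(B):
\end{equation}
applying (R2) twice gives $\mathrm{rk}(XBY)\le\mathrm{rk}(BY)\le\mathrm{rk}(B)$, and conversely $AB\le A$ and $AB\le B$. We say that $R$ satisfies the \emph{rank condition} (or has unbounded generating number) if there are no integers $a>b\ge1$ with $I_a\le I_b$. The condition can fail. Let $V$ be a vector space with basis $e_0,e_1,\dots$, define $y_1e_i=e_{2i}$ and $y_2e_i=e_{2i+1}$, and define $x_1e_{2i}=e_i$, $x_1e_{2i+1}=0$, $x_2e_{2i}=0$, $x_2e_{2i+1}=e_i$. Then $\left(\begin{smallmatrix}x_1\\x_2\end{smallmatrix}\right)(y_1\ \ y_2)=I_2$, so $I_2\le I_1$ over the endomorphism ring of $V$.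

A ring $R$ is \emph{stably finite} if for every $n$ and all $A,B\in M_n(R)$ with $AB=I_n$ one has $BA=I_n$.

\begin{lemma}\label{lem:easy}
Let $R$ be a nonzero ring. If $R$ has a rank function, or if $R$ is stably finite, then $R$ satisfies the rank condition.
\end{lemma}

\begin{proof}
A rank function has $\mathrm{rk}(I_n)=n$ by (R1) and (R3), so $I_a\le I_b$ gives $a\le b$ by \eqref{eq:monotone}. Now let $R$ be stably finite and suppose that $I_a\le I_b$ with $a>b$. Then $I_a=XY$ with $X$ of size $a\times b$ and $Y$ of size $b\times a$. Pad with zeros: $X'=(X\ \ 0)$ and $Y'=\left(\begin{smallmatrix}Y\\0\end{smallmatrix}\right)$ lie in $M_a(R)$ and $X'Y'=I_a$. The last row of $Y'X'$ is zero, so $Y'X'\ne I_a$ because $1\ne0$. This contradicts stable finiteness.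
\end{proof}

So stable finiteness removes the evident obstruction, and one may ask whether it removes all obstructions. The following question is posed in \cite{HL}.

\medskip
\noindent\textbf{Question.} \emph{If a nonzero ring $R$ is stably finite, must $R$ have a Sylvester rank function?}
\medskip

\noindent
(The zero ring is stably finite and must be excluded, since (R1) would give $1=\mathrm{rk}(1)=\mathrm{rk}(0)=0$.)

The axioms form a system of linear inequalities in the unknowns $\mathrm{rk}(A)$, and one expects such a system to be solvable unless finitely many of the inequalities add up to $1\le0$. The inequalities in (R2) and (R3) are witnessed by factorizations and direct sums, so a contradiction built from them alone should produce a factorization $I_a\le I_b$ with $a>b$. This suggests a positive answer. The doubt comes from (R4): in general $A\oplus B$ does not factor through $\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)$ (Example~\ref{ex:square-zero}), so (R4) might create contradictions that factorizations of identity matrices do not see. It does not.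

\begin{theorem}\label{thm:A}
For a nonzero ring $R$ the following are equivalent:
\begin{itemize}
\item[(i)] $R$ has a Sylvester rank function;
\item[(ii)] there are no integers $a>b\ge1$ with $I_a\le I_b$.
\end{itemize}
Condition (ii) holds if $R$ is stably finite. Hence every nonzero stably finite ring has a Sylvester rank function.
\end{theorem}

The converse of the last statement fails. Let $k$ be a field and $R=k\langle x,y\rangle/(xy-1)$. On the vector space with basis $e_0,e_1,\dots$ let $y$ act by $e_i\mapsto e_{i+1}$ and let $x$ act by $e_{i+1}\mapsto e_i$, $e_0\mapsto0$. Then $xy$ acts as the identity while $yxe_0=0$, so $yx\ne1$ in $R$ and $R$ is not stably finite. But $x,y\mapsto1$ maps $R$ onto $k$, so $R$ has a rank function.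

The method shows more: the best lower bound for the rank of a matrix is the one that factorizations of identity matrices provide.

\begin{theorem}\label{thm:B}
Let $R$ be a nonzero ring that satisfies condition (ii) of Theorem~\ref{thm:A}. Then for every matrix $A$ over $R$
\[
\min_{\mathrm{rk}}\ \mathrm{rk}(A)=\sup\Big\{\frac{t-u}{s}\ :\ s\ge1,\ t,u\ge1,\ I_t\le A^{\oplus s}\oplus I_u\Big\},
\]
where the minimum is taken over all Sylvester rank functions for $R$, and it is attained.
\end{theorem}

The third result prescribes the ranks of all idempotent matrices at once. Matrices act on row vectors from the right, so an idempotent $E\in M_n(R)$ defines the finitely generated projective left module $R^nE$, and every such module is isomorphic to one of this form. A \emph{state} on the finitely generated projective left modules is an isomorphism invariant assignment $P\mapsto\sigma(P)\in\mathbb{R}_{\ge0}$ with $\sigma(P\oplus Q)=\sigma(P)+\sigma(Q)$ and $\sigma(R)=1$.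

\begin{theorem}\label{thm:C}
Let $R$ be a nonzero ring and let $\sigma$ be a state on the finitely generated projective left $R$-modules. Then there is a Sylvester rank function with $\mathrm{rk}(E)=\sigma(R^nE)$ for all $n$ and all idempotents $E\in M_n(R)$.
\end{theorem}

Section~\ref{sec:triangular} contains the main idea, Lemma~\ref{lem:key}, which replaces one use of (R4) by a factorization at the cost of a factor $1-1/r$. Section~\ref{sec:cone} encodes the axioms in a convex cone and reduces existence questions to showing that certain vectors are not in that cone. Section~\ref{sec:factor} converts membership in the cone into a factorization of an identity matrix. The three theorems follow in Sections~\ref{sec:AB} and~\ref{sec:C}. From now on $R$ is a nonzero ring.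

\section{Identity matrices and triangular matrices}\label{sec:triangular}

The relation $\le$ is reflexive and transitive, and it is compatible with $\oplus$: if $A=XBY$ and $A'=X'B'Y'$, then $A\oplus A'=(X\oplus X')(B\oplus B')(Y\oplus Y')$. Write $U\sim V$ if $U\le V\le U$. Permuting the rows and columns of a matrix amounts to multiplying it by invertible matrices, so it gives a $\sim$-equivalent matrix. We use four facts.
\begin{itemize}
\item[(F1)] Permuting the summands of a direct sum gives a $\sim$-equivalent matrix, and
$\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)\oplus\left(\begin{smallmatrix}A'&C'\\0&B'\end{smallmatrix}\right)\sim\left(\begin{smallmatrix}A\oplus A'&C\oplus C'\\0&B\oplus B'\end{smallmatrix}\right)$. In both cases the matrices differ by a permutation of rows and columns.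
\item[(F2)] $A\le A\oplus B$, since $A=(I\ \ 0)(A\oplus B)\left(\begin{smallmatrix}I\\0\end{smallmatrix}\right)$.
\item[(F3)] $A\oplus0\le A$ for every zero matrix $0$, since $A\oplus0=\left(\begin{smallmatrix}I\\0\end{smallmatrix}\right)A\,(I\ \ 0)$.
\item[(F4)] $A\le I_n$ if $A$ has $n$ rows, since $A=I_nI_nA$.
\end{itemize}

The first example shows that (R4) is not witnessed by a factorization, not even after passing to many copies.

\begin{example}\label{ex:square-zero}
Let $x\in R$ with $x^2=0$ and put $T=\left(\begin{smallmatrix}x&1\\0&x\end{smallmatrix}\right)$. Then $T=\left(\begin{smallmatrix}1\\x\end{smallmatrix}\right)(x\ \ 1)\le I_1$, so (R4) gives $2\,\mathrm{rk}(x)\le\mathrm{rk}(T)\le1$ for every rank function. Take $R=k[x]/(x^2)$ with $k$ a field. We claim that $xI_m\le I_r$ forces $m\le r$. Indeed, let $xI_m=PQ$ with $P$ of size $m\times r$ and put $L=R^mP\subseteq R^r$. Right multiplication by $Q$ maps $L$ onto $xR^m$, which has dimension $m$ over $k$, and it kills $xL$. Hence $m\le\dim_kL/xL=\dim_k\{v\in L:xv=0\}\le\dim_kxR^r=r$. It follows that $x\oplus x\not\le T$, and that $(x\oplus x)^{\oplus(r-1)}\not\le T^{\oplus r}$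 for all $r\ge3$, because $T^{\oplus r}\le I_r$ and $2(r-1)>r$.
\end{example}

For existence questions, however, we do not need $A\oplus B$ itself to factor through the triangular matrix. We only need to transfer factorizations of \emph{identity} matrices. If $I_g=P_1AQ_1$ and $I_h=P_2BQ_2$ separately, there is no difficulty: the product $(P_1\oplus P_2)\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)(Q_1\oplus Q_2)=\left(\begin{smallmatrix}I_g&*\\0&I_h\end{smallmatrix}\right)$ is invertible, so $I_{g+h}$ factors through the triangular matrix. But a factorization $I_g\le A\oplus B$ does not split $I_g$ into two blocks. It writes $I_g$ as a \emph{sum} $x+z$ with $x\le A$ and $z\le B$.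

The smallest case is $g=1$: elements $x,y,z\in R$ with $x+z=1$, and $T=\left(\begin{smallmatrix}x&y\\0&z\end{smallmatrix}\right)$. Adding the two rows and the two columns of $T$ gives $1+y$, which need not be invertible. Row and column operations remove $y$ if $y=xa+bz$ for some $a,b\in R$; the choice $a=b=y$ works when $y$ commutes with $x$, but not otherwise. The remedy is to add the $z$ of one copy of $T$ to the $x$ of the \emph{next} copy. Take three copies and regroup the rows and columns as follows:
\[
T^{\oplus3}=\left(\begin{array}{c|cc|cc|c}
x&y&0&0&0&0\\ \hline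
0&z&0&0&0&0\\
0&0&x&y&0&0\\ \hline
0&0&0&z&0&0\\
0&0&0&0&x&y\\ \hline
0&0&0&0&0&z
\end{array}\right).
\]
Delete the first and last row and column, and add up the entries in each of the four remaining $2\times2$ blocks. With $X=\left(\begin{smallmatrix}0&1&1&0&0&0\\0&0&0&1&1&0\end{smallmatrix}\right)$ and $Y$ its transpose, this reads
\[
XT^{\oplus3}Y=\begin{pmatrix}z+x&y\\0&z+x\end{pmatrix}=\begin{pmatrix}1&y\\0&1\end{pmatrix}.
\]
The entry $y$ has been pushed off the diagonal, the result is invertible, and so $I_2\le T^{\oplus3}$. The price is one unused $x$ and one unused $z$, however many copies are taken.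

\begin{lemma}\label{lem:key}
If $I_g\le A\oplus B$ and $r\ge2$, then $I_{(r-1)g}\le\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)^{\oplus r}$ for every matrix $C$ of the right size.
\end{lemma}

\begin{proof}
Write $I_g=(P_1\ \ P_2)(A\oplus B)\left(\begin{smallmatrix}Q_1\\Q_2\end{smallmatrix}\right)$ and put $x=P_1AQ_1$, $y=P_1CQ_2$, $z=P_2BQ_2$ in $M_g(R)$. Then $x+z=I_g$ and
\[
T:=\begin{pmatrix}x&y\\0&z\end{pmatrix}=(P_1\oplus P_2)\begin{pmatrix}A&C\\0&B\end{pmatrix}(Q_1\oplus Q_2).
\]
So it suffices to show $I_{(r-1)g}\le S:=T^{\oplus r}$. View $S$ as a $2r\times2r$ array of $g\times g$ blocks. It is block upper triangular, and its only blocks that can be nonzero are $S_{2i-1,2i-1}=x$, $S_{2i-1,2i}=y$ and $S_{2i,2i}=z$ for $1\le i\le r$. Let $X$ be the $(r-1)\times2r$ array with $X_{j,2j}=X_{j,2j+1}=I_g$ for $1\le j\le r-1$ and all other blocks zero, and let $Y$ be the $2r\times(r-1)$ array with $Y_{2j,j}=Y_{2j+1,j}=I_g$ and all other blocks zero. The $(j,l)$ block of $N=XSY$ is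
\[
N_{jl}=S_{2j,2l}+S_{2j,2l+1}+S_{2j+1,2l}+S_{2j+1,2l+1}.
\]
For $l=j$ this is $z+0+0+x=I_g$. For $l<j$ we have $2l+1<2j$, so all four blocks lie below the diagonal of $S$ and $N_{jl}=0$. Hence $N=I+\nu$ with $\nu$ strictly block upper triangular. Then $\nu^{r-1}=0$, the matrix $N$ has the inverse $\sum_{i=0}^{r-2}(-\nu)^i$, and $I_{(r-1)g}=XS(YN^{-1})$.
\end{proof}

Both features of the statement are needed. Example~\ref{ex:square-zero} shows that $I_g$ cannot be replaced by an arbitrary matrix below $A\oplus B$. The zero corner makes $N$ triangular, and without it the lemma fails over a field: $I_2\le1\oplus1$, but $\left(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\right)^{\oplus r}$ has rank $r<2(r-1)$ for $r\ge3$.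

A derivation from the axioms uses (R4) many times, interleaved with factorizations. To iterate the lemma we name a single such step.

\begin{definition}\label{def:step}
For $U,V\in M(R)$ write $U\triangleright V$ if there are matrices $A,B,C$ with
\[
\begin{pmatrix}A&C\\0&B\end{pmatrix}\le U\qquad\text{and}\qquad V\le A\oplus B .
\]
For $k\ge1$ write $U\triangleright^kV$ if there is a chain $U=U_0\triangleright U_1\triangleright\dots\triangleright U_k=V$.
\end{definition}

If $U\triangleright V$, then $\mathrm{rk}(U)\ge\mathrm{rk}(A)+\mathrm{rk}(B)\ge\mathrm{rk}(V)$ for every rank function, with one use of (R4). The relation has the following properties.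
\begin{itemize}
\item[(T1)] If $V\le U$, then $U\triangleright V$. Take $A=U$, $B=0$, $C=0$; then $U\oplus0\le U$ by (F3) and $V\le U\le U\oplus0$ by (F2).
\item[(T2)] If $U\triangleright V$ and $U'\triangleright V'$, then $U\oplus U'\triangleright V\oplus V'$. Take the blocks $A\oplus A'$, $B\oplus B'$, $C\oplus C'$ and use both parts of (F1).
\item[(T3)] If $U\le U'$, $U\triangleright V$ and $V'\le V$, then $U'\triangleright V'$, by transitivity of $\le$.
\end{itemize}
By (T3) the two ends of a chain may be replaced by $\sim$-equivalent matrices. By (T1) and (T2), $U\triangleright^kV$ implies $U\oplus D\triangleright^kV\oplus D$ for every matrix $D$.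

\begin{lemma}\label{lem:chain}
If $U\triangleright^kV$ and $I_t\le V$, then $I_{(r-1)^kt}\le U^{\oplus r^k}$ for all $r\ge2$.
\end{lemma}

\begin{proof}
We first show that $U'\triangleright V'$ and $I_g\le V'^{\,\oplus s}$ imply $I_{(r-1)g}\le U'^{\,\oplus rs}$. By (T2), $U'^{\,\oplus s}\triangleright V'^{\,\oplus s}$, so there are $A,B,C$ with $\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)\le U'^{\,\oplus s}$ and $I_g\le V'^{\,\oplus s}\le A\oplus B$. Lemma~\ref{lem:key} gives $I_{(r-1)g}\le\left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right)^{\oplus r}\le U'^{\,\oplus rs}$. Now let $U=U_0\triangleright\dots\triangleright U_k=V$. Induction on $i$, starting from $I_t\le U_k$, gives $I_{(r-1)^it}\le U_{k-i}^{\oplus r^i}$ for $0\le i\le k$.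
\end{proof}

For fixed $k$ the ratio $(r-1)^k/r^k$ tends to $1$ as $r\to\infty$. So, as far as identity matrices are concerned, a chain of any fixed length behaves asymptotically like a factorization.

\section{The cone of rank inequalities}\label{sec:cone}

We now make precise the view of the axioms as a linear system. Let $\mathcal{E}$ be the real vector space with basis $\{[A]:A\in M(R)\}$. For a finite list $\ell$ of matrices let $[\ell]$ be the sum of the basis vectors of its members, with $[\ell]=0$ for the empty list. A \emph{generator} is a pair $\kappa=(\kappa^+,\kappa^-)$ of lists of one of the following types; its \emph{vector} is $[\kappa^+]-[\kappa^-]$.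
\[
\begin{array}{clll}
 & \kappa^+ & \kappa^- & \\ \hline
\text{(a)} & U & V & \text{whenever }V\le U\\
\text{(b)} & A\oplus B & A,\ B & \\
\text{(b$'$)} & A,\ B & A\oplus B & \\
\text{(c)} & \left(\begin{smallmatrix}A&C\\0&B\end{smallmatrix}\right) & A,\ B & \\
\text{(d)} & A & \text{empty} & \\
\text{(e)} & \text{empty} & 0 & \text{for every zero matrix }0
\end{array}
\]
Let $\mathcal{K}\subseteq\mathcal{E}$ be the set of finite combinations of vectors of generators with nonnegative real coefficients. It is a \emph{convex cone}, that is, a subset that contains $0$ and is closed under sums and nonnegative multiples.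

Functions on $M(R)$ correspond to linear functionals $f$ on $\mathcal{E}$ by $A\mapsto f([A])$. The condition $f\ge0$ on type (a) is \eqref{eq:monotone}; on (b) and (b$'$) it is (R3); on (c) it is (R4); on (d) it is nonnegativity; and on (e), together with (d), it is $f([0])=0$. Therefore
\begin{quote}
\emph{rank functions are exactly the functions $A\mapsto f([A])$, where $f$ is linear on $\mathcal{E}$, $f\ge0$ on $\mathcal{K}$ and $f([1])=1$.}
\end{quote}
An element of $\mathcal{K}$ is an inequality that has been derived formally from the axioms. In Example~\ref{ex:square-zero}, for instance, $[1]-2[x]=([1]-[T])+([T]-[x]-[x])$ is the sum of a vector of type (a) and one of type (c).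

Repeated use of (b) and (b$'$) gives
\begin{equation}\label{eq:sum}
\pm\big([A_1\oplus\dots\oplus A_n]-[A_1]-\dots-[A_n]\big)\in\mathcal{K},\qquad\text{in particular}\quad\pm\big([I_n]-n[1]\big)\in\mathcal{K}.
\end{equation}
If $A$ has $n$ rows, then $[I_n]-[A]\in\mathcal{K}$ by (F4), so $n[1]-[A]\in\mathcal{K}$. This makes every vector bounded by a multiple of $[1]$:
\begin{equation}\label{eq:unit}
\text{for every }v\in\mathcal{E}\text{ there is }N\ge0\text{ with }N[1]-v\in\mathcal{K}.
\end{equation}
Indeed, if $v=\sum_ic_i[A_i]$ and $A_i$ has $n_i$ rows, take $N=\sum_{c_i>0}c_in_i$; then $N[1]-v=\sum_{c_i>0}c_i(n_i[1]-[A_i])+\sum_{c_i<0}|c_i|[A_i]$.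

The statement $-[1]\in\mathcal{K}$ is a formal derivation of $1\le0$. The next lemma says that there is no other obstruction. We allow larger cones in order to impose extra inequalities later. Recall the Hahn--Banach theorem: if $p\colon\mathcal{E}\to\mathbb{R}$ is sublinear, meaning $p(v+w)\le p(v)+p(w)$ and $p(cv)=cp(v)$ for $c\ge0$, then every linear functional on a subspace that is bounded above by $p$ extends to a linear functional $f\le p$ on $\mathcal{E}$.

\begin{lemma}\label{lem:HB}
Let $\mathcal{K}'\supseteq\mathcal{K}$ be a convex cone in $\mathcal{E}$ with $-[1]\notin\mathcal{K}'$. Then there is a linear functional $f$ on $\mathcal{E}$ with $f\ge0$ on $\mathcal{K}'$ and $f([1])=1$.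
\end{lemma}

\begin{proof}
Put $u=[1]$. Since $u\in\mathcal{K}'$ and $-u\notin\mathcal{K}'$, a real multiple $\tau u$ lies in $\mathcal{K}'$ if and only if $\tau\ge0$. Any $f$ as in the statement satisfies $f(v)\le\tau$ whenever $\tau u-v\in\mathcal{K}'$, so the natural upper bound is
\[
p(v)=\inf\{\tau\in\mathbb{R}:\tau u-v\in\mathcal{K}'\}.
\]
The set is nonempty by \eqref{eq:unit}. It is bounded below: by \eqref{eq:unit} there is $N$ with $Nu+v\in\mathcal{K}'$, and $\tau u-v\in\mathcal{K}'$ then gives $(\tau+N)u\in\mathcal{K}'$, so $\tau\ge-N$. Thus $p$ is finite. Adding $\tau u-v$ and $\tau'u-w$ shows $p(v+w)\le p(v)+p(w)$, and scaling shows $p(cv)=cp(v)$ for $c>0$. Moreover $p(\lambda u)=\inf\{\tau:(\tau-\lambda)u\in\mathcal{K}'\}=\lambda$ for all $\lambda\in\mathbb{R}$, which includes $p(0)=0$. So $p$ is sublinear and the functional $\lambda u\mapsto\lambda$ extends to a linear $f\le p$. For $v\in\mathcal{K}'$ we have $0\cdot u-(-v)\in\mathcal{K}'$, hence $-f(v)=f(-v)\le p(-v)\le0$.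
\end{proof}

\section{From the cone to a factorization}\label{sec:factor}

A factorization $I_a\le I_b\oplus A^{\oplus s}$ gives the lower bound $s[A]-(a-b)[1]\in\mathcal{K}$, by type (a) and \eqref{eq:sum}. The next proposition is an approximate converse: every lower bound for $[A]$ that can be derived from all the axioms is, up to an arbitrarily small error, witnessed by such a factorization. No hypothesis on $R$ is needed.

\begin{proposition}\label{prop:main}
Let $A\in M(R)$ and let $s\ge0$, $t\ge1$ be integers with $s[A]-t[1]\in\mathcal{K}$. For every real number $\theta<t$ there are integers $m,a,b\ge1$ with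
\[
I_a\le I_b\oplus A^{\oplus ms}\qquad\text{and}\qquad a-b>\theta m .
\]
\end{proposition}

\begin{proof}
\emph{Step 1: integer coefficients.} Matrices can be summed an integral number of times only, so we first remove real coefficients. Write $v=s[A]-t[1]$ as $\sum_ic_iw_i$ with $c_i>0$, with $w_i$ vectors of generators, and with the fewest possible terms. Then the $w_i$ are linearly independent (this is Carath\'eodory's argument). Otherwise there is a relation $\sum_i\mu_iw_i=0$ with some $\mu_i>0$; with $\rho=\min\{c_i/\mu_i:\mu_i>0\}$ we get $v=\sum_i(c_i-\rho\mu_i)w_i$, where all coefficients are nonnegative and one vanishes, which contradicts minimality. The vectors $v$ and $w_i$ have integer coordinates. By independence, the $c_i$ solve a square subsystem with integer data and nonzero determinant, so they are rational by Cramer's rule. Multiply by a common denominator $d\ge1$ and list the generators with repetition. Append the generator of type (a) with $U=V=(1)$, whose vector is $0$, so that the list is not empty. We obtain generators $\kappa_1,\dots,\kappa_N$ with $N\ge1$ and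
\begin{equation}\label{eq:certificate}
ds[A]+\sum_{j=1}^N[\kappa_j^-]=dt[1]+\sum_{j=1}^N[\kappa_j^+].
\end{equation}

\emph{Step 2: each generator is one step.} Let a list stand for the direct sum of its members, so that $D\oplus\ell=D$ if $\ell$ is empty. For every generator $\kappa$ and every matrix $D$ we claim $D\oplus\kappa^+\triangleright D\oplus\kappa^-$. For type (c) we have $\kappa^+\triangleright\kappa^-$ by Definition~\ref{def:step}, and the summand $D$ may be added. For the other types $D\oplus\kappa^-\le D\oplus\kappa^+$, and (T1) applies: for (a) because $V\le U$, for (b) and (b$'$) because the two matrices are equal, for (d) by (F2), and for (e) by (F3).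

\emph{Step 3: the identity \eqref{eq:certificate} as a chain.} To carry out the $N$ steps we need all the matrices $\kappa_j^+$ at hand. So put
\[
Z=(1)\oplus\kappa_1^+\oplus\dots\oplus\kappa_N^+,\qquad W=(1)\oplus\kappa_1^-\oplus\dots\oplus\kappa_N^-;
\]
the summand $(1)$ keeps every matrix below nonempty. Replace $\kappa_j^+$ by $\kappa_j^-$ for $j=1,\dots,N$ in turn, with $D$ the sum of the remaining summands. Step~2, (F1) and (T3) give $Z\triangleright^NW$. Both sides of \eqref{eq:certificate} are sums of basis vectors, so each matrix occurs equally often on the two sides. By (F1) this means $W\oplus A^{\oplus ds}\sim Z\oplus I_{dt}$. Hence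
\begin{equation}\label{eq:catalyst}
Z\oplus A^{\oplus ds}\ \triangleright^N\ Z\oplus I_{dt}.
\end{equation}

\emph{Step 4: reusing $Z$.} We would like to cancel $Z$ in \eqref{eq:catalyst}, but no cancellation law is available. Instead we use that $Z$ reappears unchanged, like a catalyst, so that one copy of $Z$ converts any number of copies of $A^{\oplus ds}$. Let $k\ge1$. For $0\le i<k$ add $A^{\oplus(k-i-1)ds}\oplus I_{idt}$ to both sides of \eqref{eq:catalyst} and reorder:
\[
Z\oplus A^{\oplus(k-i)ds}\oplus I_{idt}\ \triangleright^N\ Z\oplus A^{\oplus(k-i-1)ds}\oplus I_{(i+1)dt}.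
\]
Concatenating these $k$ chains gives $Z\oplus A^{\oplus kds}\triangleright^{kN}Z\oplus I_{kdt}$.

\emph{Step 5: the factorization.} Let $n$ be the number of rows of $Z$, so that $Z\le I_n$ by (F4). Since $I_{kdt}\le Z\oplus I_{kdt}$, Lemma~\ref{lem:chain} gives, for all $k\ge1$ and $r\ge2$,
\[
I_{(r-1)^{kN}kdt}\ \le\ \big(Z\oplus A^{\oplus kds}\big)^{\oplus r^{kN}}\ \le\ I_{nr^{kN}}\oplus A^{\oplus kds\,r^{kN}} .
\]
Put $a=(r-1)^{kN}kdt$, $b=nr^{kN}$ and $m=kd\,r^{kN}$. Then $I_a\le I_b\oplus A^{\oplus ms}$ and
\[
\frac{a-b}{m}=\Big(1-\frac1r\Big)^{kN}t-\frac{n}{kd}.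
\]
The two losses are the cost of the catalyst, $n/(kd)$, and the cost of the triangular steps, which grows with $k$. So we choose $k$ first, with $t-n/(kd)>\theta$. With $k$ fixed, $(1-1/r)^{kN}\to1$ as $r\to\infty$, and $(a-b)/m>\theta$ for large $r$.
\end{proof}

\section{Existence and the minimal rank of a matrix}\label{sec:AB}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Lemma~\ref{lem:easy} shows that (i) implies (ii) and that stably finite rings satisfy (ii). Assume (ii). By Lemma~\ref{lem:HB} with $\mathcal{K}'=\mathcal{K}$ it suffices to show $-[1]\notin\mathcal{K}$. If $-[1]\in\mathcal{K}$, then Proposition~\ref{prop:main} with $s=0$, $t=1$, $\theta=0$ gives $I_a\le I_b$ with $a>b\ge1$, contrary to (ii).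
\end{proof}

For Theorem~\ref{thm:B} we add the desired inequality $\mathrm{rk}(A)\le\lambda$ to the cone and show that the system remains consistent.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\lambda$ be the supremum. If $I_t\le A^{\oplus s}\oplus I_u$, then every rank function satisfies $t\le s\,\mathrm{rk}(A)+u$. Hence $\lambda\le\mathrm{rk}(A)$ for every rank function. Rank functions exist by Theorem~\ref{thm:A}; this is where (ii) is used, and it gives $\lambda<\infty$ and $-[1]\notin\mathcal{K}$. Also $\lambda\ge0$, because $I_1\le A\oplus I_1$. It remains to find a rank function with $\mathrm{rk}(A)\le\lambda$.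

Let $\mathcal{K}'=\mathcal{K}+\mathbb{R}_{\ge0}(\lambda[1]-[A])$. If $-[1]\notin\mathcal{K}'$, then Lemma~\ref{lem:HB} gives a rank function with $\lambda-\mathrm{rk}(A)\ge0$, and we are done. Suppose $-[1]\in\mathcal{K}'$. Then $c[A]-(1+c\lambda)[1]\in\mathcal{K}$ for some $c\ge0$, and $c\ne0$ because $-[1]\notin\mathcal{K}$. So $[A]-(\lambda+1/c)[1]\in\mathcal{K}$. Choose integers $s,t\ge1$ with $\lambda<t/s<\lambda+1/c$. Then
\[
s[A]-t[1]=s\big([A]-(\lambda+1/c)[1]\big)+\big(s(\lambda+1/c)-t\big)[1]\in\mathcal{K}.
\]
Proposition~\ref{prop:main} with $\theta=s\lambda<t$ gives $I_a\le I_b\oplus A^{\oplus ms}\sim A^{\oplus ms}\oplus I_b$ with $(a-b)/(ms)>\lambda$. This contradicts the definition of $\lambda$.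
\end{proof}

Without (ii) the supremum is infinite: if $I_a\le I_b$ with $a>b$, then $I_{ja}\le I_{jb}\le A\oplus I_{jb}$ for all $j\ge1$.

\begin{example}\label{ex:B}
Let $R=M_2(k)$ with $k$ a field and matrix units $e_{ij}$, and let $A=(e_{11})$. From $(e_{11}\ \ e_{21})(A\oplus A)\left(\begin{smallmatrix}e_{11}\\e_{12}\end{smallmatrix}\right)=e_{11}+e_{22}=1$ we get $I_2\le A^{\oplus2}\oplus I_1$, so the supremum is at least $\frac12$. The normalized rank has $\mathrm{rk}(A)=\frac12$, so both sides of the formula equal $\frac12$. For $R=\mathbb{Z}$ and $A=(2)$, the rank functions pulled back from $\mathbb{F}_2$ and from $\mathbb{Q}$ take the values $0$ and $1$, and both sides of the formula equal $0$.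
\end{example}

\section{States on projective modules}\label{sec:C}

For an idempotent $E\in M_n(R)$ put $E^c=I_n-E$, and for a state $\sigma$ put $\sigma(E)=\sigma(R^nE)$. Additivity of $\sigma$ gives $\sigma(0)=0$ and $\sigma(E\oplus E')=\sigma(E)+\sigma(E')$, and $R^n=R^nE\oplus R^nE^c$ gives $\sigma(E)+\sigma(E^c)=n$. The same relation holds formally in the cone. Since $EE^c=E^cE=0$,
\[
I_n=(E\ \ E^c)(E\oplus E^c)\begin{pmatrix}E\\E^c\end{pmatrix},\qquad E\oplus E^c=\begin{pmatrix}E\\E^c\end{pmatrix}I_n\,(E\ \ E^c),
\]
so $E\oplus E^c\sim I_n$, and type (a) with \eqref{eq:sum} gives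
\begin{equation}\label{eq:complement}
\pm\big([E]+[E^c]-n[1]\big)\in\mathcal{K}.
\end{equation}

To prescribe values we must add equations to the cone, so a contradiction may involve the vectors $[E]$ with coefficients of both signs, while Proposition~\ref{prop:main} treats a single matrix with a nonnegative coefficient. Relation \eqref{eq:complement} resolves this: it trades $-[E]$ for $[E^c]-n[1]$. This is the first use of idempotence. The second is at the end of the proof, where a factorization through an idempotent becomes a direct sum decomposition that $\sigma$ can measure.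

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $L\subseteq\mathcal{E}$ be the linear span of the vectors $[E]-\sigma(E)[1]$ over all idempotent matrices $E$, and let $\mathcal{K}'=\mathcal{K}+L$. If $-[1]\notin\mathcal{K}'$, Lemma~\ref{lem:HB} gives $f\ge0$ on $\mathcal{K}'$ with $f([1])=1$. A functional that is nonnegative on the subspace $L$ vanishes on it, so $f$ defines the required rank function. Suppose, for a contradiction, that $-[1]\in\mathcal{K}'$. Then there are finitely many idempotents $E_i\in M_{n_i}(R)$ and real numbers $b_i$ with
\begin{equation}\label{eq:C1}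
\sum_ib_i[E_i]-\Big(1+\sum_ib_i\sigma(E_i)\Big)[1]\in\mathcal{K}.
\end{equation}

\emph{Integer coefficients.} Choose rationals $b_i'\ge b_i$ with $\sum_i(b_i'-b_i)\sigma(E_i)<1$, and then a rational $\tau$ with $\sum_ib_i'\sigma(E_i)<\tau\le1+\sum_ib_i\sigma(E_i)$. Adding $\sum_i(b_i'-b_i)[E_i]$ and $\big(1+\sum_ib_i\sigma(E_i)-\tau\big)[1]$, which lie in $\mathcal{K}$ by type (d), to \eqref{eq:C1} gives $\sum_ib_i'[E_i]-\tau[1]\in\mathcal{K}$. Clearing denominators, we obtain integers $\beta_i$ and $t$ with
\begin{equation}\label{eq:C2}
\sum_i\beta_i[E_i]-t[1]\in\mathcal{K}\qquad\text{and}\qquad\sum_i\beta_i\sigma(E_i)<t .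
\end{equation}

\emph{Nonnegative coefficients.} If $\beta_i<0$, add $|\beta_i|\big([E_i]+[E_i^c]-n_i[1]\big)$, which lies in $\mathcal{K}$ by \eqref{eq:complement}. This replaces the triple $(E_i,\beta_i,t)$ by $(E_i^c,|\beta_i|,t+|\beta_i|n_i)$. The left side of the inequality in \eqref{eq:C2} increases by $|\beta_i|\big(\sigma(E_i)+\sigma(E_i^c)\big)=|\beta_i|n_i$, as does the right side. So we may assume that \eqref{eq:C2} holds with all $\beta_i\ge0$.

\emph{A single idempotent.} Put $A=(0)\oplus\bigoplus_iE_i^{\oplus\beta_i}$, where the $1\times1$ zero matrix keeps $A$ nonempty. It is idempotent, and $0\le\sigma(A)=\sum_i\beta_i\sigma(E_i)<t$, so $t\ge1$. By \eqref{eq:sum}, $[A]-[0]-\sum_i\beta_i[E_i]\in\mathcal{K}$. Adding $[0]\in\mathcal{K}$ and the vector in \eqref{eq:C2} gives $[A]-t[1]\in\mathcal{K}$.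

\emph{The contradiction.} Proposition~\ref{prop:main} with $s=1$ and $\theta=\sigma(A)$ gives $I_a\le G:=I_b\oplus A^{\oplus m}$ with $a-b>m\,\sigma(A)$. The matrix $G$ is idempotent, say of size $q$, and $\sigma(G)=b+m\,\sigma(A)$. Write $I_a=XGY$. The module maps $R^a\to R^qG$, $v\mapsto vXG$, and $R^qG\to R^a$, $w\mapsto wY$, compose to the identity of $R^a$. Hence $R^qG\cong R^a\oplus Q$, where $Q$ is the kernel of the second map, and $Q$ is finitely generated projective as a direct summand of $R^qG$. Therefore $a\le a+\sigma(Q)=b+m\,\sigma(A)$, a contradiction.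
\end{proof}

Recall that $K_0(R)$ is the abelian group generated by the isomorphism classes of finitely generated projective left modules, subject to the relations that the class of $P\oplus Q$ is the sum of the classes of $P$ and $Q$. A \emph{state on $K_0(R)$} is a homomorphism $K_0(R)\to\mathbb{R}$ that is nonnegative on these classes and sends the class of $R$ to $1$; this is the same as a state $\sigma$ in the sense above.

\begin{corollary}\label{cor:K0}
Let $R$ be a nonzero ring. Restriction to idempotent matrices is a surjective map from the Sylvester rank functions for $R$ to the states on $K_0(R)$. Moreover, the following are equivalent: $R$ has a Sylvester rank function; $K_0(R)$ has a state; $I_a\not\le I_b$ for all $a>b\ge1$.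
\end{corollary}

\begin{proof}
Let $\mathrm{rk}$ be a rank function and set $\sigma(P)=\mathrm{rk}(E)$ for $P\cong R^nE$. To see that this is well defined, let $\varphi\colon R^nE\to R^mE'$ be an isomorphism. The map $R^n\to R^m$, $v\mapsto\varphi(vE)$, is right multiplication by a matrix $X$ with $X=XE'$, and the map $R^m\to R^n$, $w\mapsto\varphi^{-1}(wE')$, is right multiplication by a matrix $Y$. For $v\in R^n$ we have $vXY=\varphi^{-1}(vXE')=\varphi^{-1}(\varphi(vE))=vE$, so $E=XY=XE'Y\le E'$. By symmetry $E\sim E'$, and $\mathrm{rk}(E)=\mathrm{rk}(E')$ by \eqref{eq:monotone}. Additivity of $\sigma$ is (R3), because $R^{n+m}(E\oplus E')\cong R^nE\oplus R^mE'$, and $\sigma(R)=1$ is (R1). So restriction gives a state, and it is surjective by Theorem~\ref{thm:C}.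

In particular, a rank function yields a state. A state $\sigma$ yields the rank condition: the last step of the proof of Theorem~\ref{thm:C}, with $G=I_b$, shows that $I_a\le I_b$ makes $R^a$ a direct summand of $R^b$, so $a=\sigma(R^a)\le\sigma(R^b)=b$. The rank condition yields a rank function by Theorem~\ref{thm:A}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{HL}
Tsz Fun Hung and Hanfeng Li, \emph{Malcolmson semigroups}, arXiv:2201.01432 (2022).

\end{thebibliography}
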